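# Perturbing a map whose image is a singular hypersurface

## Which images can be pushed off themselves? Planes, crossings, cusps

Take a holomorphic map $f$ from the unit polydisk $\Delta^n$ to $\mathbb C^{n+1}$ whose image is a hypersurface. Move $f$ a little, to $g$. Must the new image still meet the old one?

If the image is smooth, clearly not. For $f(z)=(z,0)$, the map $g(z)=(z,\tau)$ with $\tau\ne0$ small has an image disjoint from that of $f$. The answer that one would first guess is that smoothness is the only way to escape: if the image of $f$ has a singular point, every $g$ close enough to $f$ has an image that meets $f(\Delta^n)$. For $n=1$ this is a known result of Lyubich and Peters: if $f:\Delta\to\mathbb C^2$ is nonconstant holomorphic and $f(0)=0$ is a singular point of the curve $f(\Delta)$, then there is $\epsilon>0$ such that $f(\Delta)\cap g(\Delta)\ne\emptyset$ for every holomorphic $g$ with $\|f-g\|<\epsilon$. The question for $n\ge2$ is posed in Achinta Kumar Nandi, "On perturbations of singular complex analytic curves", arXiv:2307.11656 (2023), where a partial answer is obtained under additional hypotheses on discriminant varieties.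

Let us test the guess. Here and below $\|f-g\|$ is the sup norm.

**Crossing.** Suppose that near some point of the domain $f(z_1,\dots,z_n)=(z_1,\dots,z_n,0)$, and that another part of the domain covers $\{w_1=0\}$ near $0$. So near $0$ the image contains $\{w_1w_{n+1}=0\}$. Let $g$ be continuous and close to $f$. Put $z_2=\dots=z_n=0$. For a small $r>0$ and $\|f-g\|<r$, the map $z_1\mapsto z_1-g_1(z_1,0,\dots,0)$ sends the disk $|z_1|\le r$ into itself. By Brouwer it has a fixed point, and there $g_1=0$. At that point $g$ is near $0$ and lies on $\{w_1=0\}$, which is part of the image of $f$. The guess holds.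

**Cusp times a disk.** Let $f(z,t)=(z^2,z^3,t)$, with image in $\{w_2^2=w_1^3\}$. If $g=(g_1,g_2,g_3)$ is close to $f$ and avoids the image, then $z\mapsto(g_1,g_2)(z,0)$ is close to $(z^2,z^3)$ for $|z|\le\frac12$ and avoids the cusp near $0$. So this case reduces to the cusp in $\mathbb C^2$, which is not obvious; we do it by hand below.

**Whitney umbrella.** Let $f(x,y)=(x,y^2,xy)$, with image contained in $w_3^2=w_1^2w_2$. At $0$ there is no visible crossing. But the singular set is the line $w_1=w_3=0$, and at $(0,c,0)$ with $c\ne0$ small the two sheets $w_3=\pm\sqrt{w_2}\,w_1$ cross. The crossing argument applies there, and the guess holds. We were free to leave the given singular point and move to a more convenient one.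

The guess is in fact right in every dimension, and $g$ need only be continuous.

## Precise statements

**Definition (finite).** A holomorphic map $f:\Delta^n\to\mathbb C^{n+1}$ is *finite* if every fibre $f^{-1}(p)$ is a finite set. (The paper that poses the question asks that the maps preserve dimensions of analytic objects; this definition is our reading of it.) For example $(x,y)\mapsto(x,y^2,xy)$ is finite: the first coordinate gives $x$, and the second gives $y$ up to sign. The map $(x,y)\mapsto(x,xy,0)$ is not: the line $x=0$ goes to a point.

**Definition (singular point of the image).** We say that $p$ is a singular point of $f(\Delta^n)$ if there is an open neighborhood $U$ of $p$ such that $X:=f(\Delta^n)\cap U$ is an $n$-dimensional (closed) analytic subvariety of $U$ and $p\in\operatorname{Sing}X$. Here $\operatorname{Sing}X$ is the set of points of $X$ near which $X$ is not a complex submanifold. Self-crossings of the image count as singular points.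

Throughout, let $n\ge1$, let $f:\Delta^n\to\mathbb C^{n+1}$ be holomorphic with finite fibres (only discreteness of the fibres is used), and let $U\subset\mathbb C^{n+1}$ be open such that $X:=f(\Delta^n)\cap U$ is a closed $n$-dimensional analytic subvariety of $U$.

**Theorem 1.** If $\operatorname{Sing}X\ne\emptyset$ (for instance if $0\in\operatorname{Sing}X$), there is $\epsilon>0$ such that $f(\Delta^n)\cap g(\Delta^n)\neq\emptyset$ for every continuous $g:\Delta^n\to\mathbb C^{n+1}$ with $\|f-g\|<\epsilon$. In particular this holds for all finite holomorphic $g$.

**Theorem 2.** For $q\in f^{-1}(U)$ the following are equivalent: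

1. $f(q)\in\operatorname{Sing}X$;
2. for every neighborhood $V\subset f^{-1}(U)$ of $q$ there is $\epsilon>0$ such that $g(V)\cap X\ne\emptyset$ for every continuous $g:V\to\mathbb C^{n+1}$ with $\sup_V\|f-g\|<\epsilon$;
3. the same as 2, but only for holomorphic $g$ with finite fibres.

**Corollary 3.** For every compact $K\subset\operatorname{Sing}X$ and $\rho>0$ there is $\epsilon>0$ such that, for every continuous $g:\Delta^n\to\mathbb C^{n+1}$ with $\|f-g\|<\epsilon$, each point of $K$ has distance $<\rho$ from $f(\Delta^n)\cap g(\Delta^n)$.

All three follow from one local statement.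

**Key Proposition.** Let $Q\subset f^{-1}(U)$ be open, and suppose that some non-empty relatively open subset of $\operatorname{Sing}X$ is contained in $f(Q)$. Then there are a compact $M\subset Q$ and $\epsilon>0$ such that every continuous $g:M\to\mathbb C^{n+1}$ with $\sup_M\|f-g\|<\epsilon$ satisfies $g(M)\cap X\neq\emptyset$.

**Proof of Theorem 1 from the Key Proposition.** Take $Q=f^{-1}(U)$. Then $f(Q)=X\supset\operatorname{Sing}X$, so the hypothesis holds with the whole of $\operatorname{Sing}X$. Given $g$ on $\Delta^n$ with $\|f-g\|<\epsilon$, restrict it to $M$: then $g(M)$ meets $X\subset f(\Delta^n)$. $\square$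

## Counting zeros of $h\circ g$, and cutting down to curves

Suppose $X=\{h=0\}$ near a singular point. Then $g$ meets $X$ exactly where $h\circ g$ vanishes, so a sensible person counts zeros of $h\circ g$ by Hurwitz or Rouché, at least for holomorphic $g$.

This works when the germ of $X$ at $f(q)$ splits as $h=h_1h_2$ with $f$ mapping a neighborhood of $q$ into $\{h_1=0\}$ and $h_2\circ f\not\equiv0$ near $q$. Indeed $h_2\circ f$ vanishes at $q$. Restrict to a line through $q$ on which it is not identically zero; by Hurwitz, $h_2\circ g$ has a zero there for all holomorphic $g$ close to $f$. But for the cusp $h=w_2^2-w_1^3$ there is no such factor, and the only function available satisfies $h\circ f\equiv0$. A function close to the zero function may or may not have zeros, and Hurwitz says nothing. This is where the count stops. The smooth case $h=w_{n+1}$ also has $h\circ f\equiv 0$, and there $h\circ g$ can be a nonzero constant. The argument must see the difference between $w_{n+1}$ and $w_2^2-w_1^3$.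

A second attempt is to restrict $f$ to a curve in $\Delta^n$ and quote the case $n=1$. This loses too much. Take the cone
$$f(x,y)=(x^2,xy,y^2),\qquad X\subset\{w_2^2=w_1w_3\},$$
and the curve $y=0$. The restriction $x\mapsto(x^2,0,0)$ can be perturbed to $x\mapsto(x^2,\tau,0)$, and there $w_2^2-w_1w_3=\tau^2\ne0$: the restricted map is pushed off $X$. Since the singular set of the cone is a point, we will have to use all of $\Delta^2$ near the origin. The right slice is one transverse to $\operatorname{Sing}X$ at a generic point, and no smaller.

## The cusp by hand: a sphere mapped to a torus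

Let $f(z)=(z^2,z^3)$ on the closed disk $\overline D=\{|z|\le\frac12\}$, and $h=w_2^2-w_1^3$. Let $g$ be continuous, very close to $f$ on $\overline D$, and suppose that $h\circ g$ has no zero.

Since $\overline D$ is contractible, $h\circ g=v^6$ with $v:\overline D\to\mathbb C\setminus\{0\}$ continuous, and $|v|$ is small because $h\circ f=0$. Put
$$\Phi=\Bigl(\frac{g_1}{v^2},\frac{g_2}{v^3}\Bigr):\overline D\to \mathcal E^\circ:=\{(\xi,\eta):\eta^2=\xi^3+1\}.$$
The curve $\mathcal E^\circ$ is a torus $\mathcal E$ minus one point $\infty$, where $\xi$ has a pole of order $2$ and $\eta$ a pole of order $3$; so $\zeta=\xi/\eta$ is a coordinate near $\infty$ with $\zeta(\infty)=0$. On $|z|=\frac12$ we have $|g_1|\approx\frac14$ and $|v|$ small, so $\Phi$ is near $\infty$, and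
$$\zeta\circ\Phi=v\cdot\frac{g_1}{g_2}.$$
On this circle $v$ has winding number $0$, as it extends without zeros to $\overline D$, and $g_1/g_2$ has the winding number of $z^2/z^3=1/z$, which is $-1$. So $\zeta\circ\Phi$ winds $-1$ times around $0$.

Glue a second disk to $\overline D$ along the boundary circle, and map it into the coordinate disk around $\infty$ by coning off $\zeta\circ\Phi$: the point at fraction $\sigma\in[0,1]$ of a radius goes to $\zeta=\sigma\cdot(\zeta\circ\Phi)$. This gives a continuous map $\Psi:S^2\to\mathcal E$. The only preimage of $\infty$ is the center of the second disk, and the local degree there is $\pm1$. So $\deg\Psi=\pm1$. But $H^2(\mathcal E)$ is generated by the cup product of two classes in $H^1(\mathcal E)$, and $H^1(S^2)=0$, so $\Psi^*=0$ on $H^2$ and $\deg\Psi=0$. This is a contradiction, so $g$ meets the cusp.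

For a plane, the same construction would give as target $\{w_{n+1}=1\}$, which has no topology, and no contradiction. So here is what distinguishes $w_2^2-w_1^3$ from $w_{n+1}$: *the nearby level set $\{h=s\}$ has homology*. A map $g$ that avoids $X$ can be moved into one level set, a Milnor fibre $F$. It becomes a map from a contractible manifold to $F$ of nonzero degree, and duality forbids this when $H_k(F)\ne0$. Three things need replacing in general: the scaling by $v^2,v^3$ (by parallel transport), the winding number (by a degree on the link), and the cup product (by Poincaré–Lefschetz duality). For $n\ge2$ there is also a family to control, since $g$ can move in the direction of $\operatorname{Sing}X$.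

## Textbook facts used

**Finite mapping theorem (Grauert–Remmert).** Each $q$ has arbitrarily small open neighborhoods $V$, with open balls $B\ni f(q)$, such that $f:V\to B$ is proper with finite fibres. Then $f(V)$ is analytic in $B$ of pure dimension $n$.

**Consequence for $X$.** Every point of $X$ is some $f(q)$, so $X$, which has dimension $n$, has local dimension $n$ at each of its points. A local component of lower dimension would contain points at which $X$ has local dimension $<n$; so $X$ has pure dimension $n$. It is a hypersurface: near each of its points $X=\{h=0\}$, where $h$ generates the ideal of $X$ at all nearby points. There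
$$\operatorname{Sing}X=\{h=0,\ dh=0\},\qquad\dim\operatorname{Sing}X\le n-1.$$
(If $dh\ne0$ then $X$ is a submanifold. If $X$ is a submanifold near a point, a local defining coordinate equals $h$ times a unit, so $dh\neq0$ on $X$ there.) The points near which an analytic set is a submanifold are dense in it. Two hypersurfaces of an $(n+1)$-dimensional manifold meet in dimension $\ge n-1$ at each common point.

**Multiplicity.** An isolated zero $a$ of a holomorphic map from an open subset of $\mathbb C^{k+1}$ to $\mathbb C^{k+1}$ has a multiplicity, a positive integer: the degree of the normalized map on a small sphere about $a$. If the map has no zero on the boundary of a closed ball in its domain, the multiplicities of the zeros inside add up to the degree of the normalized map on the boundary sphere.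

**Milnor number and Milnor fibre.** Let $k\ge1$ and let $h_0$ be holomorphic near $0\in\mathbb C^{k+1}$, with $h_0(0)=0$, $dh_0(0)=0$ and $0$ an isolated critical point. Its Milnor number $\mu\ge1$ is the multiplicity of $0$ as a zero of $dh_0$. For all sufficiently small $b>0$, $|y|^2$ has no critical point on the manifold $\{h_0=0,\ 0<|y|\le b\}$, and for all sufficiently small $s\ne0$ (depending on $b$) the set $\{h_0=s,\ |y|\le b\}$ is homotopy equivalent to a bouquet of $\mu$ spheres $S^k$. These are Milnor's theorems (Milnor, *Singular Points of Complex Hypersurfaces*, Cor. 2.9, Thms 5.11, 6.5, 7.2; see also Looijenga, *Isolated Singular Points on Complete Intersections*, for analytic germs).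

Examples: for the node $h_0=y_1y_2$ we have $dh_0=(y_2,y_1)$, $\mu=1$, and the fibre $y_1y_2=s$ is an annulus. For the cusp $h_0=y_2^2-y_1^3$ we have $dh_0=(-3y_1^2,2y_2)$, $\mu=2$, and the fibre is the punctured torus above, a bouquet of two circles up to homotopy. For $y_2^2-y_1y_3$ we have $\mu=1$ and the fibre is, up to homotopy, $S^2$.

**Łojasiewicz gradient inequality.** If $u$ is real analytic near $q$ and $u(q)=0$, there are $C>0$ and $\theta\in(0,1)$ with $|\nabla u|\ge C|u|^\theta$ near $q$. So every critical point of $u$ near $q$ is a zero of $u$.

We also use Sard's theorem, Ehresmann's theorem (a proper submersion is a smooth fibre bundle, trivial over a contractible base), the degree of a proper map, and Poincaré–Lefschetz duality.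

## From the singular locus to a family with constant Milnor number

We start the proof of the Key Proposition.

**Step 1: a chart.** *Purpose: to see $X$ as a family of hypersurfaces, all singular at the origin.* In the given relatively open subset of $\operatorname{Sing}X$ choose a point near which $\operatorname{Sing}X$ is a manifold, say of dimension $m$; then $0\le m\le n-1$. Put $k:=n-m\ge1$. There are an open neighborhood $U_0\subset U$ of the point and a biholomorphic chart $(t,y):U_0\to T_0\times Y_0\subset\mathbb C^m\times\mathbb C^{k+1}$, with $T_0,Y_0$ balls about $0$, such that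
$$\operatorname{Sing}X\cap U_0=T_0\times\{0\}\subset f(Q),\qquad X\cap U_0=\{h=0\},$$
with $h$ generating the ideal of $X$ at every point of $U_0$. If $m=0$, $T_0$ is a point. We identify $U_0$ with $T_0\times Y_0$ and write $h_t=h(t,\cdot)$. Since $h=0$ and $dh=0$ on $\operatorname{Sing}X$, we have $h_t(0)=0$ and $dh_t(0)=0$ for all $t\in T_0$.

**Step 2: generic parameters.** *Purpose: to make the slice $h_t$ have an isolated singularity, and the slice of the domain be a manifold.* Let $N\subset T_0$ be the union of the sets of critical values of two maps: the projection $t:(X\cap U_0)\setminus(T_0\times\{0\})\to T_0$, whose domain is a manifold, and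
$$\tau:=t\circ f:Q\cap f^{-1}(U_0)\to T_0 .$$
By Sard $N$ has measure $0$ (and $N=\emptyset$ if $m=0$). Let $t\notin N$. Then:

(a) *If $y\ne0$ and $h_t(y)=0$, then $dh_t(y)\ne0$.* At $(t,y)$ the set $X$ is a manifold, so $dh\neq0$, and its tangent space $\ker dh$ surjects onto $\mathbb C^m$. If the $y$-part of $dh$ were zero, $dh$ would be a nonzero linear form in $dt$ only, and the projection of $\ker dh$ to $\mathbb C^m$ would be the proper subspace where that form vanishes. (For $m=0$ the claim is just $dh\ne0$.)

(b) *$\tau$ is a submersion at every point of $\tau^{-1}(t)$.* This is the definition of $N$.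

(c) *$0$ is an isolated critical point of $h_t$.* Otherwise the analytic set $\{dh_t=0\}$ has positive dimension at $0$ and contains a nonconstant holomorphic curve germ $\gamma$ with $\gamma(0)=0$. Then $(h_t\circ\gamma)'=0$, so $h_t\circ\gamma=h_t(0)=0$, and the points of $\gamma$ other than $0$ contradict (a).

For the Whitney umbrella $h=w_3^2-w_1^2w_2$ we have $t=w_2$, $\tau=y^2$, and both critical sets have critical value $0$: the projection of the regular part is critical along $w_2=w_3=0$, and $\tau$ along $y=0$. So $N=\{0\}$. The slice at $t=0$ is $w_3^2=0$, with a non-isolated singularity; all other slices are nodes. The original point is excluded, and rightly so.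

**Step 3: making the Milnor number constant.** *Purpose: to exclude critical points of $h_t$ off the origin, including those that do not lie on $X$.* Avoiding $N$ is not enough for this. Consider
$$f(s,t)=(s^2-t,\ s(s^2-t),\ t),\qquad h_t(y)=y_2^2-y_1^3-t\,y_1^2 .$$
Indeed $y_2^2=s^2y_1^2=(y_1+t)y_1^2$. Here $\tau=t$ is a submersion, and on $X$ the only zeros of $dh_t$ are at $y=0$, so $0\notin N$. But $\mu(0)=2$, while $\mu(t)=1$ for $t\neq0$: the second critical point has moved to $(-\frac{2t}3,0)$, where $h_t=-\frac{4t^3}{27}\ne0$. It is not on $X$, yet it would destroy the fibration that we need below.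

Let $\mu(t)\in\{1,2,\dots,\infty\}$ be the multiplicity of $0$ as a zero of $dh_t:Y_0\to\mathbb C^{k+1}$, finite exactly when $0$ is an isolated critical point.

Suppose $\mu(t')<\infty$. Choose $r'>0$ with $\{|y|\le r'\}\subset Y_0$ and $dh_{t'}\ne0$ for $0<|y|\le r'$. For $t$ near $t'$ we still have $dh_t\ne0$ on $|y|=r'$, and by homotopy invariance of degree the total multiplicity of the zeros of $dh_t$ in $|y|<r'$ is $\mu(t')$. (These zeros form a compact analytic set in the ball, hence a finite set.) As $0$ is one of them,
$$\mu(t)\le\mu(t')<\infty\quad\text{for }t\text{ near }t'.$$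

Pick $t_1\notin N$. By (c), $\mu(t_1)<\infty$, so on a ball $T_1\ni t_1$ the function $\mu$ is finite and upper semicontinuous. Let $\mu$ denote its minimum over $T_1$; it is attained on a non-empty open set $T_2\subset T_1$. Since $N$ has measure $0$, we can pick $t_2\in T_2\setminus N$, and we translate so that $t_2=0$. Apply the previous paragraph with $t'=0$: there are $r_2>0$ and a ball $T_3\subset T_2$ about $0$ such that for $t\in T_3$ there is no zero of $dh_t$ on $|y|=r_2$, and the total multiplicity of the zeros in $|y|<r_2$ is $\mu(0)=\mu$. But $0$ alone contributes $\mu(t)=\mu$. So nothing else is there: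
$$dh_t(y)\ne0\quad\text{for }t\in T_3,\ 0<|y|\le r_2. \tag{1}$$

## The slice of the domain is contractible

**Step 4: the manifold $M$.** *Purpose: to find the source of the map of nonzero degree.* Since $(0,0)\in T_0\times\{0\}\subset f(Q)$, there is $q\in Q$ with $f(q)=(0,0)$. By (b), and because $0\notin N$, $S:=\tau^{-1}(0)$ is a complex manifold of dimension $n-m=k$, containing $q$. On it
$$f|_S=(0,\varphi),\qquad\varphi=y\circ f|_S\ \text{ holomorphic with discrete fibres},\qquad h_0\circ\varphi=0,$$
the last because $f(S)\subset X$. Let $W$ be an open coordinate ball of $S$ about $q$, with $\overline W$ a compact (closed coordinate ball) in $S\subset Q$, $\varphi(\overline W)\subset\{|y|<r_2\}$ and $\varphi^{-1}(0)\cap\overline W=\{q\}$.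

Choose $b>0$ so small that:

* (i) $b<r_2$ and $b<\min_{\partial W}|\varphi|$;
* (ii) $|\varphi|^2$ has no critical point in $\{z\in W:0<|\varphi(z)|\le b\}$;
* (iii) $|y|^2$ has no critical point on the manifold $\{h_0=0,\ 0<|y|\le b\}$;
* (iv) for all sufficiently small $s\ne0$, $\{h_0=s,\ |y|\le b\}$ is homotopy equivalent to a bouquet of $\mu\ge1$ spheres $S^k$.

Items (iii) and (iv) are Milnor's theorems. For (ii), apply the Łojasiewicz inequality to $u=|\varphi|^2$ at $q$: near $q$ every critical point of $u$ is a zero of $\varphi$, that is, equals $q$. The sets $\{z\in \overline W:|\varphi|\le b\}$ are compact and shrink to $\{q\}$ as $b\to0$, so for small $b$ they lie in the neighborhood where the inequality holds.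

For $0<r\le b$ let
$$M_r=\{z\in W:|\varphi(z)|\le r\}.$$
By (i) it is compact, and by (ii) it is a compact $2k$-manifold with boundary $\partial M_r=\{z\in W:|\varphi|=r\}$. The boundary is not empty: along a radius of $W$ starting at $q$, $|\varphi|$ goes from $0$ to a value $>b$.

**Step 5: $M_r$ is contractible.** *Purpose: to have logarithms on $M_r$ and to kill its homology.* For $r'<r$, flowing along the negative gradient of $|\varphi|^2$, which has no zeros on $\{r'\le|\varphi|\le r\}$, shows that the inclusion $M_{r'}\hookrightarrow M_r$ is a homotopy equivalence. Choose a coordinate ball $W'\ni q$ inside $M_r$, then $r'$ so small that $M_{r'}\subset W'$. The inclusion $M_{r'}\hookrightarrow M_r$ factors through the contractible $W'$, so it is null-homotopic. A homotopy equivalence that is null-homotopic has contractible target. So $M_r$ is contractible; in particular it is connected, $H^1(M_r;\mathbb Z)=0$, and $H_i(M_r;\mathbb Q)=0$ for $i\ge1$.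

## A Milnor fibration with a product structure near the boundary

Fix radii $0<a_0<a_1<r<b$.

**Step 6: the collar.** *Purpose: to trivialize everything near the boundary, in a region that contains points of $X$.* Consider points $(0,y)$ with $h_0(y)=0$ and $0<|y|\le b$. By (1) the differential $dh_0(y)$ is onto $\mathbb C$. Its kernel is the tangent space of $\{h_0=0\}$, on which $d|y|\ne0$ by (iii). So the real differential in $y$ of $(h_t(y),|y|)$ is onto $\mathbb C\times\mathbb R$ at these points. Surjectivity is an open condition, and $\{h_0=0,|y|=b\}$ is compact, so it persists up to $|y|\le b'$ for some $b'\in(b,r_2)$. Fix also $a_0'\in(0,a_0)$. The set $\{h_0=0,\ a_0'\le|y|\le b'\}$ is compact, so there are a ball $T\subset T_3$ about $0$ and $\delta>0$ such that the surjectivity holds at all $(t,y)$ with $t\in T$, $a_0'\le|y|\le b'$, $|h_t(y)|<\delta$. Shrink $\delta$ so that also (iv) holds for $0<|s|<\delta$. Put $D=\{|s|<\delta\}$ and $D^*=D\setminus\{0\}$.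

The map $(t,h,|y|)$ from $\{t\in T,\ a_0'<|y|<b',\ |h_t(y)|<\delta\}$ to $T\times D\times(a_0',b')$ is a proper submersion: the preimage of a compact set is closed in a compact set of pairs $(t,y)$. The base is contractible, so the map is a trivial bundle by Ehresmann. Restricting to $[a_0,b]$, we obtain with
$$R=\{(t,y):t\in T,\ a_0\le|y|\le b,\ |h_t(y)|<\delta\},\qquad\rho=(t,h,|y|),\qquad L=\{h_0=0,\ |y|=b\}$$
a smooth map $\lambda:R\to L$ such that
$$(\lambda,\rho):R\to L\times T\times D\times[a_0,b]\quad\text{is a diffeomorphism}. \tag{2}$$
Here $L$, the link, is a compact $(2k-1)$-manifold. Note that $R$ includes points with $h=0$.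

**Step 7: the fibration.** *Purpose: to define the target $F$.* Let
$$E=\{(t,y):t\in T,\ |y|\le b,\ 0<|h_t(y)|<\delta\},\qquad\omega=(t,h):E\to T\times D^*.$$
On $E$ we have $y\ne0$, because $h_t(0)=0$. So by (1) $\omega$ is a submersion; by Step 6 its restriction to $|y|=b$ is also a submersion; and $\omega$ is proper. This is where Step 3 pays: a critical point of some $h_t$ off the origin would spoil it. Fix $s_0\in D^*$ and put
$$F=\omega^{-1}(0,s_0)=\{y:|y|\le b,\ h_0(y)=s_0\},\qquad F''=F\cap\{|y|\ge a_1\}.$$
$F$ is a compact $2k$-manifold with boundary, oriented by its complex structure. By (iv) and $k\ge1$ it is connected, and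
$$H_k(F;\mathbb Q)\cong\mathbb Q^\mu\ne0 . \tag{3}$$
By (2), $(\lambda,|y|):F''\to L\times[a_1,b]$ is a diffeomorphism, so $F''$ is a collar of $\partial F$.

**Step 8: parallel transport into $F$.** *Purpose: to replace the scaling by $v^2,v^3$ of the cusp example.* A connection for $\omega$ is a smooth choice, at each $e\in E$, of a linear lift $T_{\omega(e)}(T\times D^*)\to T_eE$ that is right inverse to $d\omega$. Convex combinations of lifts are lifts. On $E\cap\{|y|>a_0\}$ take the lift given by the product structure (2), with image tangent to the fibres of $(\lambda,|y|)$. On $E\cap\{|y|<a_1\}$ take any lift. Glue them with a partition of unity subordinate to $\{|y|>a_0\},\{|y|<a_1\}$. On $\{|y|\ge a_1\}$ the result is the product lift.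

Consider the horizontal lift of a path in $T\times D^*$. If it starts in $|y|\ge a_1$, the curve over the path with constant $(\lambda,|y|)$ stays in $|y|\ge a_1$ and is horizontal, so by uniqueness it is the lift. If it starts in $|y|<a_1$ it can never reach $|y|\geq a_1$: followed backwards from there it would have had constant $|y|\ge a_1$. In that case it stays in the compact set of points over the path with $|y|\le a_1$, so it exists for all time. So parallel transport is defined along all paths, respects the boundary, and keeps $(\lambda,|y|)$ constant on $\{|y|\ge a_1\}$.

Now unwind $D^*$ by the exponential map. Let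
$$\tilde E=\{(t,w,y):t\in T,\ \operatorname{Re}w<\log\delta,\ |y|\le b,\ h_t(y)=e^w\},$$
the pull-back of $E$ to the convex set $T\times\{\operatorname{Re}w<\log\delta\}$. Choose $w_0$ with $e^{w_0}=s_0$. For $(t,w,y)\in\tilde E$ transport $(t,y)$ along the image in $T\times D^*$ of the straight segment from $(t,w)$ to $(0,w_0)$. By continuous dependence this defines a continuous map $\Theta:\tilde E\to F$ with
$$\lambda\circ\Theta=\lambda,\qquad|\Theta|=|y|\qquad\text{where }|y|\ge a_1. \tag{4}$$

## A map of nonzero degree that duality forbids

**Step 9: the choice of $\epsilon$ and the map $\Phi$.** *Purpose: to turn a $g$ that avoids $X$ into a map to $F$.* Put $M=M_r$, a compact subset of $Q$. On $M$ we have $f=(0,\varphi)$ with $|\varphi|\le r<b$ and $h\circ f=0$; on $\partial M$ we have $|\varphi|=r>a_1$. All these conditions have room to spare. By compactness of $M$ and $f(M)$ and continuity of the chart, there is $\epsilon>0$ such that for every continuous $g:M\to\mathbb C^{n+1}$ with $\sup_M\|f-g\|<\epsilon$ we have $g(M)\subset U_0$, and the homotopy $f_\theta=(1-\theta)f+\theta g$, $\theta\in[0,1]$, formed in the chart, satisfies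
$$f_\theta(M)\subset T\times\{|y|<b\},\qquad|h\circ f_\theta|<\delta\ \text{on }M,\qquad|y\circ f_\theta|>a_1\ \text{on }\partial M. \tag{5}$$
This is the $\epsilon$ of the Key Proposition.

Suppose that $g(M)\cap X=\emptyset$ for such a $g$. Then $h\circ g$ maps $M$ to $D^*$. As $M$ is contractible, there is a continuous $w:M\to\mathbb C$ with $e^w=h\circ g$. Writing $g=(g_1,g_2)$ in the chart, we get a continuous map $G=(g_1,w,g_2):M\to\tilde E$, and we put
$$\Phi=\Theta\circ G:M\to F .$$
On $\partial M$ we have $|g_2|>a_1$, so (4) gives
$$\Phi(\partial M)\subset F'',\qquad\lambda\circ\Phi|_{\partial M}=\lambda\circ g|_{\partial M}\simeq\lambda\circ f|_{\partial M}. \tag{6}$$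
The homotopy is $\lambda\circ f_\theta|_{\partial M}$. It is well defined because $f_\theta(\partial M)\subset R$ by (5): $f_\theta$ may cross $X$ on the way, but $R$ contains the points with $h=0$, and $\lambda$ is defined there.

**Step 10: reading the degree of $\Phi$ on the link.** *Purpose: to express the degree of $\Phi$ through $f$ alone.* Orient $L$ so that the diffeomorphism $\lambda:\partial F\to L$ preserves orientation, and let $L_1,\dots,L_c$ be the components of $L$. Orient $M$ by its complex structure. Since $F''$ is a collar and $F$ is connected, $H_{2k}(F,F'';\mathbb Z)\cong H_{2k}(F,\partial F;\mathbb Z)=\mathbb Z[F]$. So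
$$\Phi_*[M,\partial M]=d\,[F]\qquad\text{for some }d\in\mathbb Z.$$
Apply the connecting homomorphism to $H_{2k-1}(F'')$ and then $\lambda_*$. The left side becomes $(\lambda\circ\Phi|_{\partial M})_*[\partial M]$ and the right side $d\,\lambda_*[\partial F]$. With (6),
$$(\lambda\circ f|_{\partial M})_*[\partial M]=d\sum_{j=1}^c[L_j]. \tag{7}$$

**Step 11: $d\neq0$.** *Purpose: to use that $f$ is holomorphic, so that preimages cannot cancel.* By (7) it suffices to find one $j$ such that $\lambda\circ f|_{\partial M}$ has nonzero degree over $L_j$. Let
$$A=\{z\in W:a_1<|\varphi|<b\},\qquad X_0'=\{y:h_0(y)=0,\ a_1<|y|<b\}.$$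
Both are complex $k$-manifolds, and $A\ne\emptyset$ because it contains $\partial M$. The map $\varphi:A\to X_0'$ is proper, since the preimage of a compact set lies in some $\{c\le|\varphi|\le c'\}\subset W$ with $a_1<c\le c'<b$, which is compact. Its fibres are discrete, so its Jacobian does not vanish identically on any non-empty open set; otherwise the rank theorem would give positive-dimensional fibres.

By (2), $(\lambda(0,\cdot),|\cdot|):X_0'\to L\times(a_1,b)$ is a diffeomorphism. Choose $j$ such that $\varphi(A)$ meets the component $X_{0,j}'$ corresponding to $L_j\times(a_1,b)$. The non-empty open set $\varphi^{-1}(X_{0,j}')$ contains a point where $\varphi$ is locally biholomorphic, so its image contains a non-empty open set, and by Sard this open set contains a regular value of $\varphi$. That value has at least one preimage, and each preimage counts $+1$, because holomorphic local isomorphisms preserve orientation. So $\varphi$ has positive degree over $X_{0,j}'$.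

Now pass from $A$ to $\partial M$. Let $\psi=(\lambda\circ f,|\varphi|):A\to L\times(a_1,b)$, which is $\varphi$ followed by the diffeomorphism above. So $\psi$ has nonzero degree over $L_j\times(a_1,b)$. Let $x\in L_j$ be a regular value of $\lambda\circ f|_{\partial M}$. The preimages of $(x,r)$ under $\psi$ are exactly the preimages of $x$ in $\partial M=\{|\varphi|=r\}$. At such a point $d|\varphi|$ is nonzero with kernel the tangent space of $\partial M$, and on this kernel $d(\lambda\circ f)$ is an isomorphism, so $(x,r)$ is a regular value of $\psi$. The outward direction of $\partial M$ is the one in which $|\varphi|$ grows, so the sign of $d\psi$ and the sign of $d(\lambda\circ f|_{\partial M})$ agree up to one global sign. That sign depends only on $j$: it comes from comparing orientations of $X_{0,j}'$ and $L_j\times(a_1,b)$ and from the ordering of factors. So the degree of $\lambda\circ f|_{\partial M}$ over $L_j$ is, up to sign, the degree of $\psi$ over $L_j\times (a_1,b)$, hence nonzero. By (7), $d\ne0$.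

The degree need not be $\pm1$. For the cone $f(x,y)=(x^2,xy,y^2)$ the map $\varphi=f$ is two-to-one onto the cone away from $0$, and $d=\pm2$.

**Step 12: duality.** *Purpose: to show that a map from $M$ to $F$ of nonzero degree cannot exist.* Let $x\in H_k(F;\mathbb Q)$. By Poincaré–Lefschetz duality $x=c\cap[F]$ for some $c\in H^k(F,F'';\mathbb Q)\cong H^k(F,\partial F;\mathbb Q)$. By naturality of the cap product for $\Phi:(M,\partial M)\to(F,F'')$,
$$\Phi_*\bigl(\Phi^*c\cap[M,\partial M]\bigr)=c\cap\Phi_*[M,\partial M]=d\,x .$$
The class $\Phi^*c\cap[M,\partial M]$ lies in $H_k(M;\mathbb Q)$, which is $0$ because $M$ is contractible and $k\ge1$. So $d\,x=0$, and as $d\neq0$, $x=0$. This holds for every $x$, so $H_k(F;\mathbb Q)=0$, contradicting (3). Therefore $g(M)\cap X\ne\emptyset$. This proves the Key Proposition, and with it Theorem 1: the answer to the question is affirmative for every $n\ge2$ and every such $f$. $\blacksquare$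

## Every singular point obstructs, and only singular points do

**Proof of Theorem 2, (1)⇒(2).** *The task is to find singular points of $X$, filling an open part of $\operatorname{Sing}X$, that are covered by a small neighborhood of $q$ alone.* Let $p_0=f(q)\in\operatorname{Sing}X$ and let $V\subset f^{-1}(U)$ be a neighborhood of $q$. By the finite mapping theorem there are an open $V_1\subset V$ containing $q$ and a ball $B\subset U$ about $p_0$ such that $f:V_1\to B$ is proper and $X_1:=f(V_1)\subset X\cap B$ is analytic in $B$ of pure dimension $n$. Each irreducible component of $X_1$ is irreducible of dimension $n$ and lies in an irreducible component of $X\cap B$, also of dimension $n$, so the two are equal. So $X_1$ is a union of irreducible components of $X\cap B$.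

We apply the Key Proposition with $Q=V_1$. It gives a compact $M\subset V_1\subset V$ and an $\epsilon$, and every $g$ on $V$ can be restricted to $M$. So it suffices to find a non-empty relatively open subset of $\operatorname{Sing}X$ inside $X_1$. There are two cases.

*Case 1: $X_1\cap B'=X\cap B'$ for some ball $B'\subset B$ with $B'\ni p_0$.* Take $\operatorname{Sing}X\cap B'$, which contains $p_0$ and lies in $X_1$.

*Case 2: there is no such ball.* Let $X_2$ be the union of the irreducible components of $X\cap B$ not contained in $X_1$. It is closed analytic, and $X\cap B=X_1\cup X_2$. If $p_0\notin X_2$, some ball around $p_0$ would miss $X_2$ and we would be in Case 1. So $p_0\in X_1\cap X_2$. Since $X_1,X_2$ are of pure dimension $n$ without common component, $\dim(X_1\cap X_2)\le n-1$. So at a point of $X_1\cap X_2$ neither of the germs of $X_1$, $X_2$ contains the other. The germ of $X$ is their union, hence reducible, hence singular. Thus $X_1\cap X_2\subset\operatorname{Sing}X$. On the other hand two hypersurfaces meet in dimension $\ge n-1$ at each common point, so $X_1\cap X_2$ has an irreducible component $Z$ of dimension $n-1$. Since $\dim\operatorname{Sing}X\le n-1$,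 $Z$ is an irreducible component of $\operatorname{Sing}X\cap B$. The part of $Z$ outside the other components of $\operatorname{Sing}X\cap B$ is non-empty, relatively open in $\operatorname{Sing}X$, and contained in $X_1$.

**Proof of (2)⇒(3).** Holomorphic maps with finite fibres are continuous, so (3) asks for less.

**Proof of (3)⇒(1).** *We push the image off a smooth point, as for the plane.* Suppose $f(q)$ is not a singular point of $X$. There are an open $B\ni f(q)$ in $U$ and a chart $\chi:B\to\mathbb C^{n+1}$, biholomorphic onto an open set, with $\chi(X\cap B)=\chi(B)\cap\{w_{n+1}=0\}$. Choose an open neighborhood $V$ of $q$, relatively compact in $f^{-1}(B)$. Then $\chi\circ f(\overline V)$ is compact in $\chi(B)$, so for small $\tau\in\mathbb C\setminus\{0\}$ the map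
$$g_\tau=\chi^{-1}\bigl(\chi\circ f+\tau e_{n+1}\bigr):V\to B$$
is well defined and holomorphic, and $g_\tau\to f$ uniformly on $V$ as $\tau\to0$. Its fibres are fibres of $f|_V$, hence finite. Since $f(V)\subset X\cap B$, the last coordinate of $\chi\circ f$ is $0$ on $V$, and that of $\chi\circ g_\tau$ is $\tau\ne0$. So $g_\tau(V)\subset B\setminus X$ and $g_\tau(V)\cap X=\emptyset$. Thus (3) fails for this $V$. $\blacksquare$

**Proof of Corollary 3.** *We use (2) near each point of $K$ and then compactness.* For $p\in K$ pick $q\in f^{-1}(p)$ and a neighborhood $V_p\subset f^{-1}(U)$ of $q$ with $f(V_p)\subset B(p,\rho/4)$, where $B(p,\cdot)$ is the ball about $p$. By (1)⇒(2) there is $\epsilon_p\le\rho/4$ as in (2) for $V_p$. If $\|f-g\|<\epsilon_p$, there is $z\in V_p$ with $g(z)\in X\subset f(\Delta^n)$, and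
$$\|g(z)-p\|\le\|g(z)-f(z)\|+\|f(z)-p\|<\tfrac\rho4+\tfrac\rho4=\tfrac\rho2 .$$
So $f(\Delta^n)\cap g(\Delta^n)$ has a point at distance $<\rho/2$ from $p$. Cover $K$ by finitely many balls $B(p_i,\rho/2)$ with $p_i\in K$, and put $\epsilon=\min_i\epsilon_{p_i}$. If $\|f-g\|<\epsilon$, each point of $K$ is within $\rho/2$ of some $p_i$, hence at distance $<\rho$ from $f(\Delta^n)\cap g(\Delta^n)$. $\blacksquare$
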